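\title{Nonnegative quartic forms whose zero set is a connected quadratic variety}

\begin{abstract}
The spherical zero set of a sum of squares of quadratic forms is cut out by quadratic forms. It was conjectured that, conversely, a nonnegative quartic form in $n$ variables is a sum of squares as soon as its spherical zero set is cut out by quadratic forms and is a connected full submanifold of positive dimension and positive codimension. We show that this is false for every $n\ge 6$ and true for $n\le 5$. The counterexamples are quadratic forms in the $2\times 2$ minors of a matrix of linear forms; they restrict to a perturbation of the Choi--Lam form, and for $n=6$ the zero set is the rational normal quintic curve. For $n\le 5$ we determine the possible Zariski closures of the zero set and write the quartic as a positive semidefinite quadratic form in the quadrics that vanish on it.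
\end{abstract}

\section{Introduction}\label{sec:intro}

A real form $p(x)$, $x\in\mathbb{R}^n$, is \emph{positive semidefinite} (psd) if $p(x)\ge0$ for all $x$, and a \emph{sum of squares} (sos) if $p=\sum_j h_j^2$ with real polynomials $h_j$. If $p$ is a quartic form, the $h_j$ are quadratic forms, because neither their parts of highest degree nor their parts of lowest degree can cancel in the sum. For a psd quartic form $G$ let
\[
Z(G)=G^{-1}(0)\cap\mathbb{S}^{n-1}
\]
be its set of \emph{spherical zeros}. A subset of the unit sphere $\mathbb{S}^{n-1}$ is a \emph{quadratic variety} if it is the common zero set in $\mathbb{S}^{n-1}$ of a family of real quadratic forms, and it is \emph{full} if it lies in no proper linear subspace of $\mathbb{R}^n$. Submanifolds are embedded and of class $C^\infty$.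

If $G=\sum_j h_j^2$, then $Z(G)$ is the common zero set of the $h_j$. So an sos quartic has a quadratic variety as its zero set, and one can ask when this necessary condition is sufficient. When $G$ has few zeros the condition says little, and it is not sufficient (Section~\ref{sec:four}). When the zero set is large and spans $\mathbb{R}^n$, it constrains $G$ strongly: $G$ attains its minimum there, so its gradient vanishes along the whole set. The following conjecture is posed in the paper of Ge and Tang \cite{GT}.

\begin{quote}
\textbf{Conjecture.} Let $G$ be a psd quartic form in $n$ variables. Suppose that $Z(G)$ is a quadratic variety and a connected full submanifold of positive dimension and positive codimension in $\mathbb{S}^{n-1}$. Then $G$ is sos.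
\end{quote}

Two sos forms in four variables show what such zero sets look like. The form $(x_1^2+x_2^2-x_3^2-x_4^2)^2$ vanishes on a torus in $\mathbb{S}^3$. The sum of the squares of the $2\times2$ minors of
$\left(\begin{smallmatrix}x_0&x_1&x_2\\ x_1&x_2&x_3\end{smallmatrix}\right)$
vanishes where $sx_{i+1}=tx_i$ for some $(s,t)\ne0$, that is, on the closed curve of unit vectors proportional to some $(s^3,s^2t,st^2,t^3)$; this is the twisted cubic. We prove that the conjecture holds in few variables and fails in many.

\begin{theorem}\label{thm:A}
For every $n\ge 6$ there is a psd quartic form $G$ in $n$ variables such that $Z(G)$ is a quadratic variety and a compact connected full smooth submanifold of $\mathbb{S}^{n-1}$ of positive dimension and positive codimension, but $G$ is not sos.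
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a psd quartic form in $n$ variables that satisfies the hypotheses of the conjecture. If $n\le5$, then $G$ is sos. Moreover, for every $n$, if $Z(G)$ has codimension $1$ in the sphere, then $G=cq^2$ with $c\ge0$ and $q$ a quadratic form.
\end{theorem}

Both theorems come from one reformulation. Let $q=(q_1,\dots,q_k)$ be a basis of the space $I$ of quadratic forms that vanish on $Z(G)$, viewed as a map $\mathbb{R}^n\to\mathbb{R}^k$. If $G=\sum_jh_j^2$, then each $h_j$ lies in $I$, so $G=A\circ q$ for a psd quadratic form $A$ on $\mathbb{R}^k$. Conversely, diagonalizing a psd form $A$ writes $A\circ q$ as a sum of squares. The problem therefore has two halves. First, is $G=A\circ q$ for some quadratic form $A$? This is plausible, since $G$ and all products $q_iq_j$ are singular along $Z(G)$. Second, if $G=A\circ q$, then $G\ge0$ says that $A\ge0$ on the cone of real multiples of the vectors $q(x)$. If this cone is dense in $\mathbb{R}^k$, then $A$ is psd.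

For $n\le5$ both halves have a positive answer. The Zariski closure of $Z(G)$ turns out to be a quadric, a twisted cubic, a surface of degree $3$ or $4$ in $\mathbb{P}^4$, or an elliptic normal quintic; $k$ is $1$, $2$, $3$ or $5$, and the cone is large enough in each case (Sections~\ref{sec:closure}--\ref{sec:curves}). When $k>n$, the cone, which depends on $n$ parameters, cannot be dense, and there is room for a form $A$ that is positive on the cone only. For $n=6$ we take the rational normal quintic curve, which is cut out by the ten $2\times2$ minors of a $2\times5$ matrix. The cone then consists of decomposable bivectors, and we build $A$ so that $G$ restricts on a four-dimensional subspace to a quartic that is not sos (Section~\ref{sec:six}). Adding columns to the matrix gives all $n\ge6$ (Section~\ref{sec:alln}).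

\section{A family of quartics in four variables}\label{sec:four}

For $\varepsilon\ge0$ consider the quartic form in $(\sigma,x)=(\sigma,x_1,x_2,x_3)$
\[
F_\varepsilon=\sigma^4+x_1^2x_2^2+x_1^2x_3^2+x_2^2x_3^2-4\sigma x_1x_2x_3+\varepsilon\sigma^2(x_1^2+x_2^2+x_3^2).
\]
The form $F_0$ is the Choi--Lam form.

\begin{lemma}\label{lem:CL}
We have $F_\varepsilon\ge\varepsilon\sigma^2|x|^2$. If $\varepsilon<\frac49$, then $F_\varepsilon$ is not sos.
\end{lemma}

\begin{proof}
The geometric mean of $\sigma^4$, $x_1^2x_2^2$, $x_1^2x_3^2$, $x_2^2x_3^2$ is $|\sigma x_1x_2x_3|$, so $F_0\ge0$ by the inequality of arithmetic and geometric means. Suppose $F_\varepsilon=\sum_jh_j^2$. The coefficient of $x_i^4$ in $F_\varepsilon$ is $0$, and it is the sum of the squares of the coefficients of $x_i^2$ in the $h_j$. So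
\[
h_j=\alpha_j\sigma^2+\sum_{i=1}^3\beta_{ji}\,\sigma x_i+\gamma_{j1}x_2x_3+\gamma_{j2}x_1x_3+\gamma_{j3}x_1x_2 .
\]
The coefficients of $\sigma^2x_i^2$, of $x_k^2x_l^2$ with $\{i,k,l\}=\{1,2,3\}$, and of $\sigma x_1x_2x_3$ give
\[
\sum_j\beta_{ji}^2=\varepsilon,\qquad\sum_j\gamma_{ji}^2=1,\qquad 2\sum_{i=1}^3\sum_j\beta_{ji}\gamma_{ji}=-4 .
\]
By the Cauchy--Schwarz inequality $4\le2\cdot3\sqrt\varepsilon$, that is, $\varepsilon\ge\frac49$.
\end{proof}

For $\varepsilon=0$ the failure can be read off the zero set. The form $F_0$ vanishes at the three points $(0,e_i)$, where $e_1,e_2,e_3$ is the standard basis, and at the four points $(1,x)$ with $x_i=\pm1$ and $x_1x_2x_3=1$. A quadratic form that vanishes at the first three points has the shape of $h_j$ above. At the other four points $x_kx_l=x_i$, and the four vectors $x$ add up to $0$, so the sum of the four values is $4\alpha_j$. Hence every quadratic form that vanishes on $Z(F_0)$ vanishes at $(1,0,0,0)$, where $F_0=1$, and $Z(F_0)$ is not a quadratic variety.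

For $0<\varepsilon<\frac49$ the zero set no longer sees the failure. By Lemma~\ref{lem:CL} a spherical zero has $\sigma=0$ or $x=0$; the second is excluded by the term $\sigma^4$, and then $x_kx_l=0$ for $k\neq l$. So $Z(F_\varepsilon)=\{\pm(0,e_i)\}$, which is the common zero set of $\sigma^2,x_1x_2,x_1x_3,x_2x_3$. This quadratic variety is finite, disconnected and not full, so the conjecture does not apply. Our task is to extend $F_\varepsilon$ to more variables in such a way that the three pairs of zeros become points of a connected full manifold of zeros.

\begin{remark}
Without fullness, counterexamples are cheap. For $0<\varepsilon<\frac49$ and $\delta>0$ the form $F_\varepsilon+\delta\sum_ix_i^4$ is positive definite. If it equals $\sum_jh_j^2$, where $h_j$ may now contain terms $\kappa_{ji}x_i^2$, then $\sum_j\alpha_j^2=1$ and $\sum_j\kappa_{ji}^2=\delta$, so $\sum_j\beta_{ji}^2\le\varepsilon+2\sqrt\delta$ and $\sum_j\gamma_{ji}^2\le1+2\delta$. The last equation of the proof gives $4\le6\sqrt{(\varepsilon+2\sqrt\delta)(1+2\delta)}$, which fails for small $\delta$. Viewed as a form on $\mathbb{R}^6$ that ignores two variables, this quartic is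 psd and not sos, and its zero set is a great circle.
\end{remark}

\section{Six variables: the rational normal quintic}\label{sec:six}

\subsection{Minors and decomposable bivectors}
An element $p\in\Lambda^2\mathbb{R}^f$ has coordinates $p_{ij}$, $1\le i<j\le f$, and norm $|p|=(\sum p_{ij}^2)^{1/2}$. It is \emph{decomposable} if $p=\xi\wedge\eta$ for some $\xi,\eta\in\mathbb{R}^f$, that is, if the $p_{ij}=\xi_i\eta_j-\xi_j\eta_i$ are the minors of the $2\times f$ matrix with rows $\xi,\eta$. We have $\xi\wedge\eta=0$ exactly when $\xi,\eta$ are dependent. Decomposable bivectors satisfy the Pl\"ucker relations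
\begin{equation}\label{eq:plucker}
p_{ij}p_{kl}-p_{ik}p_{jl}+p_{il}p_{jk}=0\qquad(i<j<k<l);
\end{equation}
the left side is half the Laplace expansion of the determinant with rows $\xi,\eta,\xi,\eta$ and columns $i,j,k,l$. The set $\Delta$ of decomposable bivectors of norm $1$ is compact, being the image of the set of orthonormal pairs $(\xi,\eta)$.

\subsection{The curve}
A \emph{rational normal curve} of degree $e$ is the image of a map $\varphi\colon\mathbb{R}^2\to\mathbb{R}^{e+1}$ whose components form a basis of the binary forms of degree $e$, taken projectively or, after normalization, on the sphere.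

\begin{lemma}\label{lem:rnc}
Let $\varphi$ be such a map, $e\ge1$. Then $\varphi(v)\ne0$ for $v\ne0$. Put $\hat\varphi=\varphi/|\varphi|$ on $\mathbb{S}^1$.
\begin{enumerate}
\item[(a)] If $\hat\varphi(v')=\pm\hat\varphi(v)$, then $v'=\pm v$; and $\hat\varphi(-v)=(-1)^e\hat\varphi(v)$.
\item[(b)] The derivative $\hat\varphi'$ along the circle is nowhere zero and is orthogonal to $\hat\varphi$.
\item[(c)] No nonzero linear form vanishes on $\hat\varphi(\mathbb{S}^1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\varphi=T\nu$ with $T$ invertible and $\nu(s,t)=(s^e,s^{e-1}t,\dots,t^e)$. Then $\nu(v)\neq0$ for $v\ne0$. The line through $\nu(s,t)$ determines whether $s=0$ and, if not, the ratio $t/s$; this gives (a). Part (c) is the independence of the components. In (b), orthogonality follows from $|\hat\varphi|=1$. The Jacobian of $(s^e,s^{e-1}t)$ is $es^{2e-2}$ and that of $(st^{e-1},t^e)$ is $et^{2e-2}$, so $d\varphi_v$ is injective for $v\ne0$. By Euler's identity $d\varphi_v(v)=e\varphi(v)$. Hence for the unit tangent $v^\perp$ of the circle at $v$ the vector $d\varphi_v(v^\perp)$ is not a multiple of $\varphi(v)$, and $\hat\varphi'(v)\neq0$.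
\end{proof}

We choose coordinates on $\mathbb{R}^6$ in which three points of the quintic curve are coordinate vectors; they will be the zeros of $F_\varepsilon$. Fix distinct reals $d_1,d_2,d_3$, for instance $0,1,-1$, and consider on $\mathbb{R}^6\ni a=(x_1,x_2,x_3,z_0,z_1,z_2)$ the matrix
\begin{equation}\label{eq:M6}
\begin{pmatrix}\xi\\ \eta\end{pmatrix}=
\begin{pmatrix}x_1&x_2&x_3&z_0&z_1\\ d_1x_1+z_0&d_2x_2+z_0&d_3x_3+z_0&z_1&z_2\end{pmatrix}.
\end{equation}
Let $p(a)=\xi\wedge\eta$, whose coordinates are ten quadratic forms in $a$, and let $V=\{a\in\mathbb{S}^5:p(a)=0\}$. This is a quadratic variety. We have $p(a)=0$ if and only if $s\eta=t\xi$ for some $v=(s,t)\in\mathbb{S}^1$, that is,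
\begin{equation}\label{eq:block}
(t-d_is)x_i=sz_0\quad(i=1,2,3),\qquad sz_1=tz_0,\qquad sz_2=tz_1 .
\end{equation}
For each $v$ the solutions form a line. If $s=0$, all variables vanish except the last one, which is free. If $s\ne0$ and $t/s\notin\{d_1,d_2,d_3\}$, the free variable $z_0$ determines the others. If $t/s=d_i$, then $z_0=0$, so all variables vanish except $x_i$, which is free. Put $D(s,t)=\prod_{i=1}^3(t-d_is)$ and $D_i=D/(t-d_is)$. The vector
\[
\varphi(s,t)=(s^3D_1,\ s^3D_2,\ s^3D_3,\ s^2D,\ stD,\ t^2D)
\]
solves \eqref{eq:block}: at $a=\varphi(s,t)$ the columns of \eqref{eq:M6} are $g\cdot\binom st$ with $g=s^2D_1$, $s^2D_2$, $s^2D_3$, $sD$, $tD$. The components of $\varphi$ are a basis of the binary quintics. Indeed, set $s=1$: the $D_i$ are a basis of the polynomials of degree $\le2$ in $t$, because $D_i(d_j)\ne0$ exactly when $i=j$, and $D,tD,t^2D$ have degrees $3,4,5$. By Lemma~\ref{lem:rnc}, $\varphi(v)$ spans the solution line, and since the degree is odd,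
\[
V=\{\pm\hat\varphi(v):v\in\mathbb{S}^1\}=\hat\varphi(\mathbb{S}^1).
\]
The map $\hat\varphi$ is an injective immersion of the circle with full image. So $V$ is a full embedded circle in $\mathbb{S}^5$, the rational normal quintic.

\subsection{The subspace}
Let $E\subset\mathbb{R}^6$ be the subspace $z_0=z_2=0$, with coordinates $x_1,x_2,x_3$ and $\sigma=z_1$. On $E$ the matrix is
\begin{equation}\label{eq:ME}
\begin{pmatrix}x_1&x_2&x_3&0&\sigma\\ d_1x_1&d_2x_2&d_3x_3&\sigma&0\end{pmatrix},
\end{equation}
and its minors are
\[
p_{ij}=(d_j-d_i)x_ix_j\ \ (i<j\le3),\qquad p_{i4}=\sigma x_i,\qquad p_{i5}=-d_i\sigma x_i,\qquad p_{45}=-\sigma^2 .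
\]
They span the seven quadratic monomials other than $x_1^2,x_2^2,x_3^2$, which are the monomials in the proof of Lemma~\ref{lem:CL}, and they satisfy three linear relations. Accordingly we define on $\Lambda^2\mathbb{R}^f$, for any $f\ge5$, the linear forms
\[
S=-p_{45},\qquad U_i=p_{i4},\qquad W_1=\frac{p_{23}}{d_3-d_2},\quad W_2=\frac{p_{13}}{d_3-d_1},\quad W_3=\frac{p_{12}}{d_2-d_1},\qquad \ell_i=p_{i5}+d_ip_{i4},
\]
where $i=1,2,3$. On $E$ they restrict to $S=\sigma^2$, $U_i=\sigma x_i$, $W_1=x_2x_3$, $W_2=x_1x_3$, $W_3=x_1x_2$ and $\ell_i=0$. Fix $0<\varepsilon<\frac49$ and put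
\[
Q_0=S^2+W_1^2+W_2^2+W_3^2-4U_1W_1+\varepsilon(U_1^2+U_2^2+U_3^2),\qquad
R=\ell_1^2+\ell_2^2+\ell_3^2+\sum_{i<j,\ j\ge6}p_{ij}^2 .
\]
The last sum is empty for $f=5$; it is needed in Section~\ref{sec:alln}. For every real $K$,
\begin{equation}\label{eq:restrict}
(Q_0+KR)(p)=F_\varepsilon\quad\text{if the first five columns are \eqref{eq:ME} and all others are }0.
\end{equation}

\subsection{Positivity on decomposable bivectors}
The form $Q_0+KR$ is indefinite on $\Lambda^2\mathbb{R}^f$ for every $K$, since $-4U_1W_1+W_1^2+\varepsilon U_1^2$ is indefinite and the coordinates $U_1$, $W_1$ are free on $\{R=0\}$. But only its values on decomposable bivectors matter. The penalty $KR$ takes care of the points of $\Delta$ where $R\ne0$, provided that $Q_0$ is strictly positive where $R=0$. The positivity of $F_\varepsilon$ does not give this at once: the set $\Delta\cap\{R=0\}$ contains bivectors that are not multiples of a $p(a)$ with $a\in E$, for instance the one whose only nonzero coordinates are $p_{14}$ and $p_{15}=-d_1p_{14}$. The Pl\"ucker relations control these points.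

\begin{lemma}\label{lem:pos}
Let $f\ge5$. There is $K>0$ such that $Q=Q_0+KR$ is positive at every nonzero decomposable $p\in\Lambda^2\mathbb{R}^f$.
\end{lemma}

\begin{proof}
First let $p\ne0$ be decomposable with $R(p)=0$; we show $Q_0(p)>0$. Only the $p_{ij}$ with $i<j\le5$ can be nonzero, and $p_{i5}=-d_iU_i$ for $i\le3$. Relation \eqref{eq:plucker} for the indices $i,j,4,5$ reads $-Sp_{ij}+d_jU_iU_j-d_iU_iU_j=0$, that is,
\begin{equation}\label{eq:SW}
SW_1=U_2U_3,\qquad SW_2=U_1U_3,\qquad SW_3=U_1U_2 .
\end{equation}

Suppose $S\ne0$, and scale $p$ so that $S=1$. Substituting \eqref{eq:SW} gives $Q_0(p)=F_\varepsilon(1,U)$ with $U=(U_1,U_2,U_3)$. This is at least $\varepsilon|U|^2$ by Lemma~\ref{lem:CL}, and it equals $1$ if $U=0$. So $Q_0(p)>0$.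

Suppose $S=0$. By \eqref{eq:SW} at most one $U_i$ is nonzero, so at least two of the products $U_iW_i$ vanish. Relation \eqref{eq:plucker} for the indices $1,2,3,4$ reads
\[
(d_2-d_1)U_3W_3-(d_3-d_1)U_2W_2+(d_3-d_2)U_1W_1=0,
\]
with nonzero coefficients, so the third product vanishes as well. In particular $U_1W_1=0$ and $Q_0(p)=\sum_iW_i^2+\varepsilon\sum_iU_i^2$. If this were $0$, all of $p_{12},p_{13},p_{23}$, $p_{i4}$, $p_{i5}$, $p_{45}$ would vanish, so $p=0$. Hence $Q_0(p)>0$.

Now let $\Delta'=\Delta\cap\{Q_0\le0\}$. It is compact and $R>0$ on it. If $\Delta'$ is empty, take any $K>0$; otherwise take $K>\max_{\Delta}|Q_0|/\min_{\Delta'}R$. Then $Q>0$ on $\Delta'$, and $Q\geq Q_0>0$ on $\Delta\setminus\Delta'$. Homogeneity finishes the proof.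
\end{proof}

Both cases use $\varepsilon>0$: for $\varepsilon=0$ the form $Q_0$ vanishes at $S=1$, $U=(1,1,1)$ and at the bivector mentioned before the lemma. The bound $\varepsilon<\frac49$ is used only in Lemma~\ref{lem:CL}.

\begin{proof}[Proof of Theorem~\ref{thm:A} for $n=6$]
Let $G(a)=Q(p(a))$. Since $p(a)$ is decomposable, $G(a)\ge0$ with equality exactly when $p(a)=0$. So $G$ is a psd quartic form and $Z(G)=V$. By \eqref{eq:restrict}, $G|_E=F_\varepsilon$. The restriction of an sos form to a subspace is sos, so $G$ is not sos by Lemma~\ref{lem:CL}.
\end{proof}

\section{Counterexamples for all $n\ge6$}\label{sec:alln}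

A new column $\binom{y}{y'}$ of independent variables adds two to $n$, so the matrix \eqref{eq:M6} leads to all even $n\ge6$. For odd $n$ we delete the fifth column and the variable $z_2$ and let a new column take its place. Thus, for $n$ even put $e=5$ and $r=(n-6)/2\ge0$, and for $n$ odd put $e=4$ and $r=(n-5)/2\ge1$, so that $n=(e+1)+2r$. Take the first $e$ columns of \eqref{eq:M6}, which involve $e+1$ variables (the \emph{first block}), followed by the columns $\binom{y_j}{y_j'}$, $j=1,\dots,r$. This is a $2\times f$ matrix with $f=e+r\ge5$. Let $p(a)\in\Lambda^2\mathbb{R}^f$ be the wedge product of its rows and $V=\{a\in\mathbb{S}^{n-1}:p(a)=0\}$.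

\begin{proposition}\label{prop:scroll}
The quadratic variety $V$ is a compact connected full submanifold of $\mathbb{S}^{n-1}$ of dimension $r+1\ge1$ and codimension $e+r-1\ge4$.
\end{proposition}

\begin{proof}
The case $r=0$ was done in Section~\ref{sec:six}, so let $r\ge1$. The equation $s\eta=t\xi$, $v=(s,t)\in\mathbb{S}^1$, says that $(y_j,y_j')=c_jv$ for some real $c_j$ and that the first block solves \eqref{eq:block}, without the last equation if $e=4$. For $e=5$ the solutions are the multiples of the vector $\varphi(v)$ found above. For $e=4$ the three cases after \eqref{eq:block} hold word for word, the last variable now being $z_1$, and the solution line is spanned by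
\[
\varphi(s,t)=(s^2D_1,\ s^2D_2,\ s^2D_3,\ sD,\ tD),
\]
whose components at $s=1$ are $D_1,D_2,D_3,D,tD$, a basis of the polynomials of degree $\le4$. So Lemma~\ref{lem:rnc} applies in both cases, and $V$ is the image of
\[
\Psi\colon\mathbb{S}^1\times\mathbb{S}^r\to\mathbb{S}^{n-1},\qquad\Psi(v,c)=(c_0\hat\varphi(v),c_1v,\dots,c_rv).
\]
In particular $V$ is compact and connected.

Let $\Psi(v,c)=\Psi(v',c')$. Some $c_j$ is nonzero, and the corresponding block gives $v'=\pm v$, by Lemma~\ref{lem:rnc}(a) if $j=0$. The sign determines $c'$. So the fibers of $\Psi$ are the orbits of the free involution $(v,c)\mapsto(-v,((-1)^ec_0,-c_1,\dots,-c_r))$.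

Let $(\dot\theta v^\perp,\dot c)$ be a tangent vector killed by $d\Psi$. Then $\dot c_0\hat\varphi+c_0\dot\theta\hat\varphi'=0$ and $\dot c_jv+c_j\dot\theta v^\perp=0$ for $j\ge1$. In each equation the two vectors are orthogonal and nonzero, by Lemma~\ref{lem:rnc}(b) for the first. Hence $\dot c=0$ and $c_j\dot\theta=0$ for all $j\geq0$, so $\dot\theta=0$. Thus $\Psi$ induces an injective immersion of the compact quotient manifold, which is an embedding. The dimension is $r+1$ and the codimension is $(e+2r)-(r+1)$.

A linear form that vanishes on $V$ vanishes on each block separately: let $c$ be a standard basis vector. Then it vanishes on $\hat\varphi(\mathbb{S}^1)$ or on $\mathbb{S}^1$ in that block, so it is $0$ by Lemma~\ref{lem:rnc}(c).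
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $Q$ be as in Lemma~\ref{lem:pos} and $G(a)=Q(p(a))$. Then $G$ is psd and $Z(G)=V$ has the required properties by Proposition~\ref{prop:scroll}. Let $E$ be the four-dimensional subspace given by $z_0=0$ and $z_1=\sigma$, by $z_2=0$ if $e=5$ and $(y_1,y_1')=(\sigma,0)$ if $e=4$, and by the vanishing of all remaining $y_j,y_j'$. On $E$ the first five columns are \eqref{eq:ME} and the others are $0$. So $G|_E=F_\varepsilon$ by \eqref{eq:restrict}, and $G$ is not sos.
\end{proof}

\section{The Zariski closure of the zero set}\label{sec:closure}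

From now on $G$ satisfies the hypotheses of the conjecture, $V=Z(G)$, $m=\dim V$, $I$ is the real vector space of quadratic forms vanishing on $V$, and $k=\dim I$. Then $V$ is compact, $V=-V$, and $V$ is the common zero set of $I$ in the sphere; as $V\ne\mathbb{S}^{n-1}$, we have $k\ge1$. To use degrees and hyperplane sections we pass to the complex Zariski closure $X\subset\mathbb{P}^{n-1}=\mathbb{P}^{n-1}_{\mathbb{C}}$ of $V/\pm\subset\mathbb{P}^{n-1}(\mathbb{R})$.

\subsection{Facts from projective geometry}
A \emph{variety} is an irreducible closed subset $Y\subset\mathbb{P}^N$. It is \emph{nondegenerate} if it lies in no hyperplane and \emph{real} if it is invariant under complex conjugation. A property holds for a \emph{general} linear subspace if it holds on a nonempty Zariski open subset of the Grassmannian; real subspaces are Zariski dense there, so it also holds for a general real subspace. A form is \emph{singular} at a point if its gradient vanishes there.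
\begin{enumerate}
\item[(A1)] \emph{Degree.} A general linear subspace of codimension $\dim Y$ meets $Y$ transversally in $\deg Y$ distinct smooth points, and a general subspace of larger codimension misses $Y$. If $Y$ is real, conjugation permutes the intersection points with a real subspace; if $\deg Y$ is odd, one of them is real.
\item[(A2)] \emph{B\'ezout.} If $\dim Y\ge1$ and a form $h$ of degree $b$ does not vanish on $Y$, then the components $Y_i$ of $Y\cap\{h=0\}$ have dimension $\dim Y-1$ and carry multiplicities $\mu_i\ge1$ with $\sum\mu_i\deg Y_i=b\deg Y$.
\item[(A3)] \emph{Two quadrics.} If $q_1,q_2$ are coprime quadratic forms, the components of $\{q_1=q_2=0\}$ have codimension $2$, and their degrees, counted with multiplicity, add up to $4$. The ideal $(q_1,q_2)$ of a complete intersection has no embedded primes. So if a component $T$ has degree $4$, it is the only one, it has multiplicity $1$, and $(q_1,q_2)$ is the prime ideal of $T$; by the Jacobian criterion $\nabla q_1,\nabla q_2$ are independent at the smooth points of $T$.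
\item[(A4)] \emph{Minimal degree} \cite{EH}. A nondegenerate variety of codimension $c$ has degree $\ge c+1$. If equality holds, the quadratic forms vanishing on it form a space of dimension $\binom{c+1}2$.
\item[(A5)] \emph{Bertini.} If $\dim Y\ge2$, a general hyperplane section of $Y$ is a variety of the same degree. On a smooth curve, a general member of a base-point-free linear system consists of distinct points and avoids any given point.
\item[(A6)] \emph{Curves.} Let $\mathcal{M}$ be a line bundle of degree $d$ on a smooth projective curve of genus $g$. Then $h^0(\mathcal{M})=d+1-g+h^1(\mathcal{M})$ (Riemann--Roch), and $h^1=0$ if $d>2g-2$. If $h^0$ and $h^1$ are both nonzero, then $h^0\le d/2+1$ (Clifford). The bundle is base-point-free if $d\ge2g$ and very ample if $d\ge2g+1$. A smooth real curve of genus $0$ with a real point is isomorphic over $\mathbb{R}$ to $\mathbb{P}^1$.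
\item[(A7)] \emph{General position} \cite[Ch.~III, \S\S1--2]{ACGH}. If $Y\subset\mathbb{P}^N$ is a nondegenerate curve, possibly singular, then any $N$ points of a general hyperplane section of $Y$ are linearly independent.
\end{enumerate}

\subsection{Basic properties}
A smooth connected manifold could a priori be glued from pieces of different algebraic varieties. The first lemma rules this out; it is here that smoothness and connectedness of $V$ enter first.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A complex form that vanishes on a nonempty open subset of $V$ vanishes on $V$. In particular, every nonempty open subset of $V$ spans $\mathbb{R}^n$.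
\item[(b)] $X$ is a nondegenerate real variety of dimension $m$, and $X(\mathbb{R})=V/\pm$. The quadratic forms vanishing on $X$ form the complexification $I_{\mathbb{C}}$ of $I$.
\item[(c)] Every nonzero element of $I_{\mathbb{C}}$ is irreducible. Hence independent elements of $I_{\mathbb{C}}$ are coprime, and the restriction of $I_{\mathbb{C}}$ to any hyperplane is injective.
\item[(d)] If $V$ has codimension $\ge2$, then $k\ge2$.
\item[(e)] $G$ is singular along $X$.
\item[(f)] If $m=1$ and $n\geq3$, there is no real line in $\mathbb{P}^{n-1}$ on which all of $I$ vanishes.
\end{enumerate}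
\end{lemma}

\begin{proof}
(a) In an affine chart $x_i\ne0$ with coordinates $u_1,\dots,u_{n-1}$, the set $V/\pm$ is algebraic and an $m$-dimensional $C^\infty$ submanifold. Near each point it is, after renumbering, a graph $u_j=g_j(u_1,\dots,u_m)$, $j>m$, over an open box, with $C^\infty$ semialgebraic functions $g_j$. Such functions are real analytic \cite[Prop.~8.1.8]{BCR}. So $V$ is a connected analytic manifold, and the identity theorem applies to the real and imaginary parts of the form. The last claim follows from fullness.

(b) If a product of two forms vanishes on $V$ and the first factor is nonzero at some point, the second vanishes near that point, hence on $V$ by (a). So $X$ is irreducible. A form vanishes on $V$ if and only if its real and imaginary parts do. So $X$ is real, it is nondegenerate because $V$ is full, and the last claim holds. Since $I$ vanishes on $X$, we have $X(\mathbb{R})\subset V/\pm$; the other inclusion is the definition of $X$. For the dimension, use the graph above. By (a), a polynomial relation among the $u_j$ holds on $X$ if and only if it holds on the graph. So $u_1,\dots,u_m$ are algebraically independent on $X$.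 The graph of $g_j$ is a finite union of sets defined by polynomial equations and strict inequalities; it has empty interior, so each nonempty piece satisfies a nontrivial equation, and the product of these equations shows that $u_j$ is algebraic over $\mathbb{C}(u_1,\dots,u_m)$. Hence $\dim X=m$.

(c) A reducible quadratic form is a product of linear forms, and one of them would vanish on $X$. An element of $I_{\mathbb{C}}$ that vanishes on $\{\ell=0\}$ is divisible by $\ell$, hence $0$.

(d) A nonzero $q\in I$ is indefinite, since the zero set of a nonzero semidefinite form is its kernel, a proper subspace. An indefinite form has a zero $v\in\mathbb{S}^{n-1}$ with $\nabla q(v)\ne0$, as one sees in diagonal form, and $\nabla q(v)\perp v$ by Euler's identity. Near $v$ the zero set of $q$ is a hypersurface of the sphere. So $k=1$ forces codimension $1$.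

(e) The points of $V$ are minima of $G$, so $\nabla G$ vanishes on $V$, hence on $X$.

(f) The real points of such a line $L$ lie in $V/\pm\subset X$. They are Zariski dense in $L$, so $L\subset X$, and $X=L$ as $X$ is an irreducible curve. This contradicts nondegeneracy.
\end{proof}

\begin{proposition}\label{prop:codim1}
If $V$ has codimension $1$, then $G=cq^2$ with $c\ge0$ and $q\in I$.
\end{proposition}

\begin{proof}
Take $0\ne q\in I$. The irreducible hypersurface $\{q=0\}$ contains $X$ and has the same dimension $n-2$, so they are equal, and by the Nullstellensatz every form vanishing on $V$ is divisible by $q$. Write $G=q\rho$ with a real quadratic form $\rho$. On $V$ we have $0=\nabla G=\rho\nabla q$. The nonzero linear map $\nabla q$ does not vanish on the full set $V$, so $\rho=0$ on a nonempty open subset of $V$, hence on $V$. Thus $\rho=cq$, and $c\ge0$ since $G\ge0$.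
\end{proof}

For $n\le2$ the hypotheses on dimension and codimension cannot both hold, and for $n=3$ the codimension is $1$. The remaining cases are $(n,m)=(4,1),(5,2),(5,1)$, and in each $k\ge2$. For curves, the connectedness of $V$, which is stronger than that of $V/\pm$, halves the list of possible degrees. For example, the zero set of $x_1^2+x_2^2-x_3^2$ is one conic in $\mathbb{P}^2(\mathbb{R})$ but two circles in $\mathbb{S}^2$, separated by the plane $x_3=0$.

\begin{lemma}[Parity]\label{lem:parity}
If $m=1$, then $\deg X$ is odd.
\end{lemma}

\begin{proof}
Let $\{\ell=0\}$ be a general real hyperplane and let $N$ be the number of real points among the $\deg X$ points in which it meets $X$. The others come in conjugate pairs, so $\deg X\equiv N\pmod2$. The compact connected curve $V$ is a circle. Pick $v\in V$ with $\ell(v)\ne0$; the points $\pm v$ cut $V$ into two arcs. The map $-1$ exchanges the arcs, for a closed arc mapped to itself would contain a fixed point. So the interior of one arc maps bijectively onto $V/\pm$ minus the point $[v]$, and $\ell$ has exactly $N$ zeros on it. At each zero $X$ is smooth and transversal to the hyperplane,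 so $\ell$ changes sign there. Since $\ell(-v)=-\ell(v)$, the number $N$ is odd.
\end{proof}

Twice we shall find the representation $G=A\circ q$ on a hyperplane first. The next lemma lifts it.

\begin{lemma}[Lifting]\label{lem:lift}
Let $q$ be a basis of $I$ and $A$ a complex quadratic form in $k$ variables such that $G-A\circ q$ vanishes on a hyperplane $\{\ell=0\}$. Suppose there are four hyperplanes $H'$ such that the only cubic form on $H'$ singular along $X\cap H'$ is $0$. Then $G=A\circ q$.
\end{lemma}

\begin{proof}
Write $G-A\circ q=\ell c$ with a cubic form $c$. The left side is singular along $X$. As $\ell c$ vanishes on the variety $X$ and $\ell$ does not, $c$ vanishes on $X$. Then $0=\nabla(\ell c)=\ell\nabla c$ on $X$, so $c$ is singular along $X$. Hence $c$ vanishes on each $H'$; having four distinct linear factors, it is $0$.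
\end{proof}

\section{The twisted cubic and surfaces in $\mathbb{P}^4$}\label{sec:cubic}

The twisted cubic is the smallest case in which both halves of the problem are visible, and everything can be computed on its secant lines.

\begin{lemma}\label{lem:twisted}
Let $C\subset\mathbb{P}^3$ be a nondegenerate real irreducible curve of degree $3$. The quadratic forms vanishing on $C$ form a $3$-dimensional space with a real basis $q=(q_1,q_2,q_3)$. Every psd quartic form $G$ on $\mathbb{R}^4$ that is singular along $C$ equals $A\circ q$ for a psd quadratic form $A$. Every cubic form singular along $C$ is $0$.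
\end{lemma}

\begin{proof}
The normalization of $C$ carries a line bundle of degree $3$ with $h^0\ge4>3/2+1$. By (A6), $h^1=0$ and $4-g\ge4$. So $g=0$, the linear system is complete and very ample, and $C$ is smooth. It has a real point by (A1), so $C\cong\mathbb{P}^1$ over $\mathbb{R}$, and in suitable real coordinates $C$ is the closure of the set of points $\gamma(t)=(1,t,t^2,t^3)$. Restriction maps the $10$-dimensional space of quadratic forms onto the $7$-dimensional space of polynomials of degree $\le6$ in $t$, so the kernel has the basis
\[
q_1=x_0x_2-x_1^2,\qquad q_2=x_0x_3-x_1x_2,\qquad q_3=x_1x_3-x_2^2 .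
\]
The claim does not depend on the basis. At $x=a\gamma(s)+b\gamma(t)$, where $x_i=as^i+bt^i$, the terms in $a^2$ and $b^2$ cancel, and the coefficients of $ab$ are $s^2+t^2-2st$, $\ s^3+t^3-st^2-s^2t$ and $st^3+s^3t-2s^2t^2$. Thus
\begin{equation}\label{eq:secant}
q(a\gamma(s)+b\gamma(t))=ab(s-t)^2\,(1,\ s+t,\ st).
\end{equation}
The points $a\gamma(s)+b\gamma(t)$ are Zariski dense in $\mathbb{C}^4$: the partial derivatives $\gamma(s),\gamma(t),a\gamma'(s),b\gamma'(t)$ are independent when $ab(s-t)\ne0$, because a polynomial of degree $\le3$ with double zeros at $s$ and $t$ is $0$.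

Let $\widetilde G$ be the symmetric $4$-linear form with $\widetilde G(x,x,x,x)=G(x)$. Then $\widetilde G(\gamma,\gamma,\gamma,\cdot)=\frac14\nabla G(\gamma)=0$, and differentiating in the parameter gives $\widetilde G(\gamma,\gamma,\gamma',\cdot)=0$. By the first identity only the middle term survives in the binomial expansion:
\[
G(a\gamma(s)+b\gamma(t))=6a^2b^2g(s,t),\qquad g=\widetilde G(\gamma(s),\gamma(s),\gamma(t),\gamma(t)).
\]
Write $\gamma(t)=\gamma(s)+(t-s)\gamma'(s)+(t-s)^2\omega(s,t)$ with $\omega$ polynomial, and substitute this in the last two arguments. The two identities kill every term but one, so $g=(t-s)^4h$ with $h=\widetilde G(\gamma(s),\gamma(s),\omega,\omega)$. As $g$ is symmetric of degree $\le6$ in each variable, $h$ is symmetric of degree $\le2$ in each variable. Such polynomials are spanned by $1$, $s+t$, $st$, $s^2+t^2$, $st(s+t)$, $s^2t^2$, that is, by $1,u,w,u^2-2w,uw,w^2$ with $u=s+t$ and $w=st$. So $6h=A(1,u,w)$ for a real quadratic form $A$ in three variables. By \eqref{eq:secant}, $G=A\circ q$ on a Zariski dense set, hence everywhere.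

Real secants give only the pairs $(u,w)$ with $u^2>4w$; conjugate points of $C$ give the rest. Let $u,w$ be real with $u^2\ne4w$, and let $s,t$ be the roots of $z^2-uz+w$. They are real or conjugate, so $\gamma(s)+\gamma(t)$ is real and
\[
0\le G(\gamma(s)+\gamma(t))=(u^2-4w)^2A(1,u,w).
\]
The multiples of these vectors $(1,u,w)$ are dense in $\mathbb{R}^3$, so $A$ is psd.

A cubic form singular at two points has two double zeros on the line joining them, so it vanishes on that line. The secant lines of $C$ are dense.
\end{proof}

\begin{proposition}\label{prop:41}
If $(n,m)=(4,1)$, then $G$ is sos.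
\end{proposition}

\begin{proof}
The curve $X$ is a component of the intersection of two coprime quadrics, so $3\le\deg X\le4$ by (A3) and (A4). By Lemma~\ref{lem:parity}, $\deg X=3$, and Lemma~\ref{lem:twisted} applies.
\end{proof}

\begin{proposition}\label{prop:52}
If $(n,m)=(5,2)$, then $G$ is sos.
\end{proposition}

\begin{proof}
Let $q_1,q_2\in I$ be independent. The surface $X\subset\mathbb{P}^4$ is a component of $\{q_1=q_2=0\}$, so $3\le\deg X\le4$ by (A3) and (A4).

\emph{Degree $4$.} By (A3), $(q_1,q_2)$ is the ideal of $X$. So $G=\rho_1q_1+\rho_2q_2$ with quadratic forms $\rho_i$, which we may take real. On $X$ we have $0=\nabla G=\rho_1\nabla q_1+\rho_2\nabla q_2$, and the gradients are independent at the smooth points. Hence $\rho_1,\rho_2$ vanish on $X$, so they are linear combinations of $q_1,q_2$, and $G=A(q_1,q_2)$ for a real binary quadratic form $A$. Since $V/\pm$ is Zariski dense in $X$, the gradients are independent at some $v\in V$. Then $(q_1,q_2)$ maps a neighborhood of $v$ in $\mathbb{R}^5$ onto a neighborhood of $0$ in $\mathbb{R}^2$, and $A$ is psd.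

\emph{Degree $3$.} Now $k=3$ by (A4); let $q$ be a basis of $I$. For a general real hyperplane $H$, the section $C_H=X\cap H$ is an irreducible real curve of degree $3$ by (A5). It spans $H$. Otherwise it lies in a plane $\Pi\subset H$; pick $x\in X\setminus H$. By (A2) the section of $X$ by the hyperplane $\langle\Pi,x\rangle$ is purely one-dimensional of total degree $3$. It contains $C_H$, so it equals $C_H$; but it contains $x\notin H$. So Lemma~\ref{lem:twisted} applies to $C_H$. The restriction of $I$ to $H$ is injective with values in the $3$-dimensional space of forms vanishing on $C_H$, so $q|_H$ is a basis of that space. The form $G|_H$ is psd and singular along $C_H$, so $G|_H=A\circ q|_H$ with $A$ psd. By the last claim of Lemma~\ref{lem:twisted}, general real hyperplanes $H'$ satisfy the hypothesis of Lemma~\ref{lem:lift}. Hence $G=A\circ q$.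
\end{proof}

\section{Curves in $\mathbb{P}^4$}\label{sec:curves}

Let $(n,m)=(5,1)$ and $d=\deg X$. By (A4) and Lemma~\ref{lem:parity}, $d\geq5$ and $d$ is odd. We show that $X$ is an elliptic normal quintic, that is, a smooth curve of genus $1$ embedded by a complete linear system of degree $5$, and then treat that curve. The exclusion of all other curves rests on one principle: $V$ is the whole real zero set of $I$, so the quadrics through $X$ have no further real common zeros.

\subsection{The degree is five}
A curve of high degree lies on few quadrics, and few quadrics cut out more than the curve.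

\begin{lemma}\label{lem:k2}
We have $k\ge3$.
\end{lemma}

\begin{proof}
Suppose $k=2$, and let $B_q$ be the bilinear form of $q\in I$. If the gradients of a basis $q_1,q_2$ were independent at $v\in V$, then, both being orthogonal to $v$, they would make the zero set of $I$ in $\mathbb{S}^4$ a surface near $v$; but it is the curve $V$. So for every $v\in V$ there is $0\ne q_v\in I$ with $B_{q_v}(v,\cdot)=0$. Fix $v$. The set $O_v=\{w\in V:B_{q_v}(w,\cdot)\ne0\}$ is open in $V$, and it is nonempty because $V$ is full. For $w\in O_v$ the forms $q_v,q_w$ are not proportional, so they span $I$, and $B_{q_v}(v,w)=0=B_{q_w}(v,w)$. So $B_q(v,w)=0$ for all $q\in I$ and $w\in O_v$. As $O_v$ spans $\mathbb{R}^5$ by Lemma~\ref{lem:basic}(a), $B_q(v,\cdot)=0$. This holds for all $v\in V$, and $V$ spans $\mathbb{R}^5$, so $I=0$, which is absurd.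
\end{proof}

\begin{proposition}\label{prop:d5}
We have $d=5$.
\end{proposition}

\begin{proof}
Suppose $d\ge7$. Take seven points of a general hyperplane section, in $H\cong\mathbb{P}^3$. By (A7) any four are independent. Given one of the seven, split the other six into two triples; the two planes they span form a quadric through the six that misses the given point. So the seven points impose independent conditions on the $10$-dimensional space of quadratic forms on $H$, and $k\le3$ by Lemma~\ref{lem:basic}(c). By Lemma~\ref{lem:k2}, $k=3$. Let $q_1,q_2,q_3$ be a basis of $I$, and let $T$ be a component of $\{q_1=q_2=0\}$ containing $X$. It is a nondegenerate surface, so $\deg T\in\{3,4\}$ by (A3) and (A4).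

Suppose $q_3$ vanishes on $T$. If $\deg T=4$, then $q_3\in(q_1,q_2)$ by (A3), against independence. If $\deg T=3$, the conjugate surface is also a component, and it equals $T$ because $3+3>4$. By (A1) a general real plane meets $T$ in a real point and misses the curve $X$. But all of $I$ vanishes on $T$, so $T(\mathbb{R})\subset V/\pm\subset X$, a contradiction.

Suppose $q_3$ does not vanish on $T$. By (A2), $X$ is a component of $T\cap\{q_3=0\}$, of total degree $2\deg T\le8$. As $d\ge7$ is odd, $d=7$ and $\deg T=4$. Then $T=\{q_1=q_2=0\}$, so $\{q_1=q_2=q_3=0\}$ is the union of $X$, with multiplicity $1$, and one more component of degree $1$, a line $L$. Conjugation preserves the union and $X$, so $L$ is real. This contradicts Lemma~\ref{lem:basic}(f).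
\end{proof}

\subsection{The genus is one}
Let $\widetilde X$ be the normalization of $X$ and $g$ its genus. The hyperplanes give a line bundle of degree $5$ on $\widetilde X$ with $h^0\ge5>5/2+1$. By (A6), $h^1=0$ and $6-g\ge5$. If $g=1$, the system of hyperplanes is complete and very ample, so $X$ is an elliptic normal quintic. It remains to exclude $g=0$. The reason is that a rational quintic in $\mathbb{P}^4$ has three points, counted suitably, on a real line $L$. If they are distinct, every quadric through $X$ contains $L$. If they collapse, $X$ is singular in a way that the manifold $V$ cannot be.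

\begin{proposition}\label{prop:genus}
We have $g=1$.
\end{proposition}

\begin{proof}
Suppose $g=0$. The infinite set $X(\mathbb{R})$ contains smooth points of $X$, so $\widetilde X$ has real points and $\widetilde X=\mathbb{P}^1$ over $\mathbb{R}$. Let $\mathcal{S}_j$ be the space of binary forms of degree $j$, of dimension $j+1$. The linear forms on $\mathbb{P}^4$ pull back to a $5$-dimensional subspace $\mathcal{W}\subset\mathcal{S}_5$ without common zeros, defined over $\mathbb{R}$, and the normalization map $\varphi\colon\mathbb{P}^1\to X$ is given by a real basis of $\mathcal{W}$. It is injective outside a finite set and commutes with conjugation. Two facts will be used.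

\emph{Fact 1: $V/\pm=\varphi(\mathbb{P}^1(\mathbb{R}))$.} A real smooth point of $X$ has one preimage, which is real. So the complement of the closed set $\varphi(\mathbb{P}^1(\mathbb{R}))$ in the circle $V/\pm$ is finite and open, hence empty.

\emph{Fact 2: for $P\in X$, the forms in $\mathcal{W}$ given by hyperplanes through $P$ have no common factor of degree $3$.} They form a $4$-dimensional space, while the multiples of a cubic in $\mathcal{S}_5$ form a $3$-dimensional space. Consequently no three distinct points have the same image; and if $d\varphi(t_1)=0$, then no other point maps to $\varphi(t_1)$, and in an affine chart $\varphi(t)-\varphi(t_1)$ vanishes to order exactly $2$ at $t_1$.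

\emph{The line.} Write $\mathcal{W}=\ker\lambda$ with a real functional $\lambda$ on $\mathcal{S}_5$. The map $\mathcal{S}_3\to\mathcal{S}_2^*$, $D\mapsto\lambda(D\,\cdot)$, goes from dimension $4$ to dimension $3$, so it kills a real cubic $D\ne0$, and $D\mathcal{S}_2\subset\mathcal{W}$. Let $L\subset\mathbb{P}^4$ be the real line cut out by the $3$-dimensional space $D\mathcal{S}_2$ of linear forms. The linear forms on $L$ are $\mathcal{U}=\mathcal{W}/D\mathcal{S}_2$, of dimension $2$. Choose a real affine coordinate $t$ on $\mathbb{P}^1$ with $D(\infty)\ne0$, and view $\mathcal{S}_j$ as the polynomials of degree $\le j$. Division by $D$ identifies $\mathcal{S}_5/D\mathcal{S}_2$ with the algebra $\mathcal{A}=\mathbb{C}[t]/(D)$, so $\mathcal{U}\subset\mathcal{A}$. Let $\mu\colon S^2\mathcal{U}\to\mathcal{A}$ be multiplication. A form $q\in I\subset S^2\mathcal{W}$ multiplies out to $0$ in $\mathcal{S}_{10}$; reducing modulo $D$ gives $\mu(q|_L)=0$. If $\mu$ were injective, all of $I$ would vanish on $L$, against Lemma~\ref{lem:basic}(f). So $\mu$ is not injective.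

\emph{The degeneration.} Since $\mathcal{W}$ has no common zeros, there is a real $u_1\in\mathcal{W}$ that is nonzero at the roots of $D$. Complete it to a real basis $u_1,u_2,D,tD,t^2D$ of $\mathcal{W}$ and put $\tau=u_2/u_1$. In the real affine chart $u_1\ne0$,
\begin{equation}\label{eq:chart}
\varphi=(\tau,\ D/u_1,\ tD/u_1,\ t^2D/u_1).
\end{equation}
As $u_1$ is a unit in $\mathcal{A}$, the noninjectivity of $\mu$ means that $1,\tau,\tau^2$ are dependent in $\mathcal{A}$: there is a polynomial $\chi\ne0$ of degree $\le2$ such that $\chi(\tau(t))$ vanishes at each root of $D$ to at least the multiplicity of that root. If $\tau$ took distinct values at distinct roots and $\tau'\ne0$ at multiple roots, then $\chi$ would vanish at each value $\tau(t_i)$ to at least the multiplicity of $t_i$, so it would have three zeros. Hence, by \eqref{eq:chart}, one of the following holds: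
\begin{enumerate}
\item[($\alpha$)] two distinct roots $t_1,t_2$ of $D$ have the same image $P=\varphi(t_1)=\varphi(t_2)$;
\item[($\beta$)] $d\varphi(t_1)=0$ at a multiple root $t_1$ of $D$.
\end{enumerate}

\emph{Case ($\alpha$), $t_1$ not real.} The real cubic $D$ has the roots $t_1$, $\bar t_1$ and one real root. If $t_2=\bar t_1$, then $\overline P=\varphi(\bar t_1)=P$; if $t_2$ is real, then $P=\varphi(t_2)$ is real. So $P$ is real in both cases, $\varphi(\bar t_1)=P$, and by Fact 1 a real point also maps to $P$. This contradicts Fact 2. The case of $t_2$ not real is the same with the indices exchanged.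

\emph{Case ($\alpha$), $t_1,t_2$ real.} Near $P$ the circle $V/\pm$ is an interval. For small $\delta$, each of the four half-arcs $(t_i-\delta,t_i]$, $[t_i,t_i+\delta)$ is mapped continuously and injectively into this interval with $t_i\mapsto P$, so its image is a one-sided neighborhood of $P$. There are two sides, so two images overlap in an interval. This contradicts injectivity outside a finite set.

\emph{Case ($\beta$).} A multiple root of a real cubic is real. By Fact 2, $t_1$ is the only preimage of $P=\varphi(t_1)$, and $\varphi(t)-P=(t-t_1)^2c+O((t-t_1)^3)$ with a real vector $c\ne0$. By Fact 1 and compactness, the points of $V/\pm$ near $P$ are images of real $t$ near $t_1$. So they approach $P$ only from the direction $+c$, whereas the points of a one-dimensional submanifold approach $P$ from two opposite directions.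
\end{proof}

\subsection{The elliptic normal quintic}
We again start on a hyperplane, where the curve becomes five points. Five points of $\mathbb{P}^3$, any four independent, can be moved by a linear change of coordinates, in any order, to
\[
\Gamma=\{e_1,e_2,e_3,e_4,\mathbf{1}\},\qquad\mathbf{1}=(1,1,1,1).
\]

\begin{lemma}\label{lem:five}
Let $\mathcal{L}$ be the space of complex quadratic forms on $\mathbb{C}^4$ vanishing on $\Gamma$.
\begin{enumerate}
\item[(a)] $\dim\mathcal{L}=5$, the common zero set of $\mathcal{L}$ in $\mathbb{P}^3$ is $\Gamma$, and three elements of $\mathcal{L}$ have independent gradients at $e_1$.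
\item[(b)] Every quartic form singular along $\Gamma$ is a quadratic form in a basis of $\mathcal{L}$.
\item[(c)] Every cubic form singular along $\Gamma$ is $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\mathcal{L}=\{\sum_{i<j}c_{ij}x_ix_j:\sum c_{ij}=0\}$, of dimension $6-1$. It contains $x_i(x_j-x_l)$ for distinct $i,j,l$. At a common zero with $x_i\ne0$ the other three coordinates are equal; if two coordinates are nonzero, all four are equal. The forms $x_1(x_2-x_3)$, $x_1(x_2-x_4)$, $x_1x_2-x_3x_4$ have gradients $e_2-e_3$, $e_2-e_4$, $e_2$ at $e_1$.

(b) We count dimensions. Singularity at $e_1,\dots,e_4$ excludes the $4+12$ monomials $x_i^4$, $x_i^3x_j$ from the $35$ quartic monomials and leaves $19$. The gradient at $\mathbf{1}$ maps their span onto $\mathbb{C}^4$: the monomials $x_i^2x_jx_l$ have gradients $2e_i+e_j+e_l$, whose differences include all $e_j-e_l$ and whose coordinate sum is $4\ne0$. So the quartics singular along $\Gamma$ form a space of dimension $15$. Products of two elements of $\mathcal{L}$ lie in it, and $\dim S^2\mathcal{L}=15$, so it suffices to show that multiplication is injective on $S^2\mathcal{L}$. Introduce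 six variables $\pi_{ij}$ for the monomials $x_ix_j$, and view $S^2\mathcal{L}$ as a space of quadratic polynomials in them. The monomials $x_i^2x_j^2$ and $x_i^2x_jx_l$ arise from one product $\pi\pi'$ each, and $x_1x_2x_3x_4$ arises from three. So a polynomial that multiplies out to $0$ has the form $\alpha\pi_{12}\pi_{34}+\beta\pi_{13}\pi_{24}+\gamma\pi_{14}\pi_{23}$. The derivation $\partial=\sum\partial/\partial\pi_{ij}$ kills $\mathcal{L}$, hence $S^2\mathcal{L}$ by the product rule, and it sends this polynomial to $\alpha(\pi_{12}+\pi_{34})+\beta(\pi_{13}+\pi_{24})+\gamma(\pi_{14}+\pi_{23})$. This vanishes only if $\alpha=\beta=\gamma=0$.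

(c) Singularity at $e_1,\dots,e_4$ leaves $\sum_ic_i\prod_{j\ne i}x_j$. The gradient at $\mathbf{1}$ gives $\sum_{i\ne j}c_i=0$ for each $j$. So each $c_j$ equals $\sum_ic_i$; adding up gives $3\sum_ic_i=0$, and all $c_j$ vanish.
\end{proof}

\begin{proposition}\label{prop:elliptic}
If $X$ is an elliptic normal quintic, then $G$ is sos.
\end{proposition}

\begin{proof}
Call a hyperplane $H$ \emph{transversal} if $X\cap H$ consists of five distinct points; a general hyperplane is. Any four of these points are independent: if $E'$ is their sum, then $\mathcal{O}_X(1)(-E')$ has degree $1$ and $h^0=1$ by (A6), so $H$ is the only hyperplane containing them. So $X\cap H=\Gamma$ in suitable coordinates on $H$. The space $I_{\mathbb{C}}$ is the kernel of the restriction of the $15$-dimensional space of quadratic forms to $H^0(\mathcal{O}_X(2))$, which has dimension $10$, so $k\ge5$. Restriction to $H$ embeds $I_{\mathbb{C}}$ in $\mathcal{L}$. Hence $k=5$, and a basis $q=(q_1,\dots,q_5)$ of $I$ restricts to a basis of $\mathcal{L}$ on every transversal $H$.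

\emph{$G$ is a quadratic form in $q$.} By Lemma~\ref{lem:five}(b), $G|_H=A\circ q|_H$ for a complex quadratic form $A$. By Lemmas~\ref{lem:five}(c) and~\ref{lem:lift}, $G=A\circ q$. Since $G$ and $q$ are real, we may replace $A$ by its real part.

It remains to see that $A$ is psd. Now $k=n$, so the multiples of the values of $q$ can be dense in $\mathbb{R}^5$ only if the rational map $[q]\colon\mathbb{P}^4\dashrightarrow\mathbb{P}^4$ is dominant, and even then a real point might have only nonreal preimages. Both problems disappear if $[q]$ has degree $1$. To compute the degree we need the base scheme $B$, the subscheme defined by $q_1,\dots,q_5$.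

\emph{The base scheme is $X$.} Let $x\notin X$. The hyperplanes through $x$ cut a base-point-free system on $X$, so by (A5) one of them is transversal, and by Lemma~\ref{lem:five}(a) some $q_i$ is nonzero at $x$. Let $P\in X$. The hyperplanes through $P$ cut the divisors $P+E'$ with $E'$ in the complete system of $\mathcal{O}_X(1)(-P)$, which has degree $4$ and is base-point-free. By (A5) some hyperplane $H$ through $P$ is transversal; take coordinates on $H$ with $P=e_1$. By Lemma~\ref{lem:five}(a), three elements of $I_{\mathbb{C}}$ have independent gradients at $P$. Near $P$ they define a smooth curve $Y$ with $X\subset B\subset Y$ as schemes, and the curve $X\subset Y$ through $P$ agrees with $Y$ near $P$. So $B=X$.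

\emph{The map is birational.} By \cite[Prop.~4.4]{Fulton}, a rational map on $\mathbb{P}^4$ given by forms of degree $2$ with base scheme $B$ satisfies
\[
\deg[q]\cdot\deg(\mathrm{image})=2^4-\int_B(1+2h)^4\cap s(B,\mathbb{P}^4),
\]
where $h$ is the hyperplane class, $s$ is the Segre class, and the left side is $0$ if the image has dimension $<4$. For the smooth curve $B=X$ with normal bundle $\mathcal{N}$ we have $s(X,\mathbb{P}^4)=c(\mathcal{N})^{-1}\cap[X]=(1-c_1(\mathcal{N}))\cap[X]$, so the integral is $8\deg X-\deg\mathcal{N}$. Here $\deg\mathcal{N}=\deg T_{\mathbb{P}^4}|_X-\deg T_X=5\cdot5-(2-2g)=25$. The right side is $16-(40-25)=1$, so $[q]$ is birational.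

\emph{$A$ is psd.} The morphism $[q]\colon\mathbb{P}^4\setminus X\to\mathbb{P}^4$ maps some nonempty open set isomorphically onto an open set, and the complement, of dimension $\le3$, into a proper closed subset. So for $[y]$ in a nonempty Zariski open set the fiber is a single point. If $y\in\mathbb{R}^5$, conjugation preserves the fiber, so the point is real: $q(x)=\lambda y$ with $x\in\mathbb{R}^5$ and $\lambda\in\mathbb{R}\setminus\{0\}$. Then $A(y)=\lambda^{-2}G(x)\ge0$. Such $y$ are dense in $\mathbb{R}^5$, so $A$ is psd and $G$ is sos.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]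
The statement on codimension $1$ is Proposition~\ref{prop:codim1}, and $cq^2$ is a square. The cases $(n,m)=(4,1)$ and $(5,2)$ are Propositions~\ref{prop:41} and~\ref{prop:52}. For $(n,m)=(5,1)$, Propositions~\ref{prop:d5} and~\ref{prop:genus} show that $X$ is an elliptic normal quintic, and Proposition~\ref{prop:elliptic} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACGH} Arbarello, Cornalba, Griffiths and Harris, \emph{Geometry of Algebraic Curves I}.

\bibitem{BCR} Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{EH} Eisenbud and Harris, \emph{On varieties of minimal degree (a centennial account)}.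

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{GT} Jianquan Ge and Zizhou Tang, \emph{Isoparametric polynomials and sums of squares}, arXiv:1811.05587 (2018).

\end{thebibliography}
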